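\title{Congruence subgroups of $\mathrm{Aut}^+(F_2)$ with finite abelianization}

\begin{abstract}
For an epimorphism $\pi$ from the free group $F_2$ onto a finite group $G$, the standard congruence subgroup $\Gamma^+(G,\pi)$ consists of the automorphisms $\varphi$ of $F_2$ that act on $F_2/F_2'$ with determinant $1$ and satisfy $\pi\varphi=\pi$. We show that $\Gamma^+(G,\pi)$ can have finite abelianization although $G$ is nontrivial: this happens for $G=\mathrm{SL}_3(q)$ and a suitable $\pi$ whenever $q\ge 6149$ is a prime power with $q\not\equiv 1 \bmod 3$, and also, for example, for $q=353$ and $q=512$. The proof views $\mathrm{Aut}^+(F_2)$ as a quotient of the braid group $B_4$ and finds fixed points of affine isometric actions with the help of five elements, each of which commutes with the next. We also show that finite abelianization forces $G$ to be perfect and to have no quotient $\mathrm{PSL}_2(q')$ with $q'\ge4$.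
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F_2$ be the free group of rank $2$ and $F_2'$ its commutator subgroup. The action of automorphisms on $F_2/F_2'\cong\mathbb Z^2$ gives a homomorphism $\rho:\mathrm{Aut}(F_2)\to\mathrm{GL}_2(\mathbb Z)$, and
\[
A:=\mathrm{Aut}^+(F_2)=\rho^{-1}(\mathrm{SL}_2(\mathbb Z))
\]
is the \emph{special automorphism group}. For an epimorphism $\pi:F_2\to G$ onto a finite group $G$, the \emph{standard congruence subgroup} associated to $G$ and $\pi$ is
\[
\Gamma^+(G,\pi)=\{\varphi\in A \mid \pi\varphi=\pi\}.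
\]
If $\pi$ is the natural map onto $(\mathbb Z/n)^2$, then $\pi\varphi=\pi$ means $\rho(\varphi)\equiv I \bmod n$, so $\Gamma^+(G,\pi)$ is the preimage of the principal congruence subgroup $\Gamma(n)$ of $\mathrm{SL}_2(\mathbb Z)$. In general $\Gamma^+(G,\pi)$ is the stabilizer of $\pi$ for the action of $A$ on the finite set of epimorphisms $F_2\to G$. It therefore has finite index in the finitely generated group $A$, is itself finitely generated, and has infinite abelianization exactly when it maps onto $\mathbb Z$.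

For trivial $G$ we get $A$ itself, and $A^{\mathrm{ab}}\cong\mathbb Z/12$ (Section~\ref{sec:braid}). It is known that $\Gamma^+(G,\pi)$ has infinite abelianization if $G$ is not perfect. The following problem comes from Appel's paper \cite{Appel}.

\begin{quote}
\emph{Does $\Gamma^+(G,\pi)$ have infinite abelianization for every epimorphism $\pi$ of $F_2$ onto a nontrivial finite group $G$?}
\end{quote}

One would guess that it does. By a theorem of Nielsen, $\rho$ is onto and its kernel is the group $\mathrm{Inn}(F_2)\cong F_2$ of inner automorphisms. Conjugation by $w$ lies in $\Gamma=\Gamma^+(G,\pi)$ if and only if $\pi(w)$ is central in $G$, so there is an exact sequence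
\[
1\longrightarrow \pi^{-1}(Z(G))\longrightarrow\Gamma\longrightarrow\rho(\Gamma)\longrightarrow1 .
\]
On the left stands a free group of rank $[G:Z(G)]+1$. On the right stands a finite-index subgroup of $\mathrm{SL}_2(\mathbb Z)$, and such a group maps onto $\mathbb Z$ as soon as it has two cusps (Section~\ref{sec:cusps}). For instance, no element of $\Gamma(n)$, $n\ge2$, sends $(1,0)$ to $\pm(0,1)$, so $\Gamma(n)$ has at least two cusps. Both ends of the sequence thus offer homomorphisms to $\mathbb Z$. Nevertheless the answer is no.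

\begin{theorem}\label{thm:main}
Let $q$ be a prime power with $3\nmid q-1$. Assume either that $q$ is even or $q\equiv1\bmod4$, and $q\ge324$, or that $q\equiv3\bmod4$ and $q\ge6149$. Let $G=\mathrm{PGL}_3(q)\cong\mathrm{SL}_3(q)$, a non-abelian finite simple group. Then there is an epimorphism $\pi:F_2\to G$ such that $\Gamma^+(G,\pi)$ has finite abelianization. Moreover $\Gamma^+(G,\pi)$ is normal in $A$ with $A/\Gamma^+(G,\pi)\cong G$, it maps onto $\mathrm{SL}_2(\mathbb Z)$, and every group between $\Gamma^+(G,\pi)$ and $A$ has finite abelianization.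
\end{theorem}

The theorem covers all prime powers $q\not\equiv1\bmod3$ with $q\ge6149$. It also covers $\mathrm{SL}_3(512)$, since $512$ is even and $511=7\cdot73$, and $\mathrm{SL}_3(353)$, since $353$ is a prime with $353\equiv 1\bmod 4$ and $3\nmid352$.

The second result is not needed for Theorem~\ref{thm:main}, but it shows what a counterexample has to look like. An element of $F_2$ is \emph{primitive} if it belongs to a basis.

\begin{theorem}\label{thm:nec}
Let $\pi:F_2\to G$ be an epimorphism onto a nontrivial finite group such that $\Gamma^+(G,\pi)$ has finite abelianization. Then for any primitive $w,w'\in F_2$, the element $\pi(w)$ is conjugate in $G$ to $\pi(w')$ or to $\pi(w')^{-1}$. Moreover $G$ is perfect and has no quotient $\mathrm{PSL}_2(q')$ with $q'\ge4$.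
\end{theorem}

Theorem~\ref{thm:nec} is proved in Section~\ref{sec:cusps}; the rest of the paper proves Theorem~\ref{thm:main}. In Section~\ref{sec:braid} we present $A$ as a quotient of the braid group $B_4$, realize congruence subgroups as kernels of homomorphisms $\Phi:A\to G$, and reduce the theorem to the vanishing of $H^1(A;V)$ for the nontrivial irreducible representations $V$ of $G$. Section~\ref{sec:pentagon} contains the main idea: a criterion for this vanishing in terms of angles between the subspaces of $V$ fixed by five elements of $A$. Section~\ref{sec:Phi} constructs $\Phi:A\to\mathrm{PGL}_3(q)$, Sections \ref{sec:gl2} and \ref{sec:antiflags} estimate the angles, and Section~\ref{sec:end} assembles the proof.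

\section{Cusps and primitive elements}\label{sec:cusps}

Finite abelianization passes up to finite-index overgroups.

\begin{lemma}\label{lem:up}
If $\Gamma$ has finite index in $\Gamma_1$ and $\Gamma^{\mathrm{ab}}$ is finite, then $\Gamma_1^{\mathrm{ab}}$ is finite.
\end{lemma}

\begin{proof}
The image of $\Gamma$ in $\Gamma_1^{\mathrm{ab}}$ has finite index, and it is finite because it is an abelian quotient of $\Gamma$.
\end{proof}

We recall the geometry of a finite-index subgroup $\Delta\le\mathrm{PSL}_2(\mathbb Z)$. It acts on the upper half plane $\mathbb H$, and $\Delta\backslash\mathbb H$ is a closed orientable surface of some genus $\gamma$ with $c\ge1$ points removed, where $c$ is the number of \emph{cusps}, that is, of orbits of $\Delta$ on $\mathbb P^1(\mathbb Q)$. The fundamental group of this surface is free of rank $2\gamma+c-1$, and it is the quotient of $\Delta$ by the normal subgroup generated by the elements with a fixed point in $\mathbb H$. So $\Delta$ maps onto $\mathbb Z$ if $c\ge2$. A point of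 $\mathbb P^1(\mathbb Q)$ is a line in $\mathbb Q^2$, and such a line contains exactly two primitive vectors $\pm v$ of $\mathbb Z^2$, that is, vectors belonging to a basis. Write $[w]\in\mathbb Z^2$ for the class of $w\in F_2$; it is a primitive vector if $w$ is primitive.

\begin{lemma}\label{lem:primitive}
Primitive elements $w_1,w_2\in F_2$ with $[w_1]=[w_2]$ are conjugate.
\end{lemma}

\begin{proof}
Choose bases $(w_1,u_1)$ and $(w_2,u_2)$ of $F_2$. Both give bases of $\mathbb Z^2$ with the same first vector, so $[u_2]=\pm[u_1]+k[w_2]$ for some $k\in\mathbb Z$. Replacing $u_2$ by $(u_2w_2^{-k})^{\pm1}$ we keep a basis and get $[u_2]=[u_1]$. The automorphism $w_1\mapsto w_2$, $u_1\mapsto u_2$ lies in $\ker\rho$, so it is inner by Nielsen's theorem.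
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
Let $\Gamma=\Gamma^+(G,\pi)$, and let $\Delta$ be its image in $\mathrm{PSL}_2(\mathbb Z)$, a subgroup of finite index. As a quotient of $\Gamma$, the group $\Delta$ has finite abelianization, so it has one cusp. Hence for primitive $w,w'$ there is $\varphi\in\Gamma$ with $[\varphi(w)]=\pm[w']$. By Lemma~\ref{lem:primitive}, $\varphi(w)$ is conjugate to $w'$ or $w'^{-1}$, and $\pi(\varphi(w))=\pi(w)$. This is the first claim.

The first claim passes to quotients. Let $\bar G$ be a quotient of $G$ and $\bar\pi:F_2\to\bar G$ the induced map; applying $G\to\bar G$ to the conjugacy just proved, we see that $\bar\pi(w)$ is conjugate in $\bar G$ to $\bar\pi(w')^{\pm1}$. Let $x,y$ be a basis of $F_2$. We use the primitive elements $x$, $y$, $xy$, $xy^{-1}$.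

Take $\bar G=G^{\mathrm{ab}}$, written additively. Then $\bar\pi(y)=\pm\bar\pi(x)$, so one of $xy^{-1}$, $xy$ maps to $0$. Hence $\bar\pi(x)=\bar\pi(y)=0$ and $\bar G$ is trivial: $G$ is perfect.

Suppose now that $\bar G=\mathrm{PSL}_2(q')$ with $q'\ge4$, a non-abelian simple group. Let $X,Y\in\mathrm{SL}_2(q')$ be lifts of $\bar\pi(x),\bar\pi(y)$ and put $\theta=\operatorname{tr}X$. Each of $Y$, $XY$, $XY^{-1}$ is conjugate to $\pm X^{\pm1}$, and $\operatorname{tr}X^{-1}=\operatorname{tr}X$, so all four traces are $\pm\theta$. By the Cayley--Hamilton theorem $Y+Y^{-1}=(\operatorname{tr}Y)I$, hence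
\[
\operatorname{tr}XY+\operatorname{tr}XY^{-1}=\operatorname{tr}X\,\operatorname{tr}Y .
\]
Thus $\pm\theta^2\in\{0,2\theta,-2\theta\}$, and $\theta\in\{0,2,-2\}$.

If $\theta=0$, then $X^2=Y^2=(XY)^2=-I$, again by Cayley--Hamilton. So $\bar\pi(x)$, $\bar\pi(y)$ and their product have order at most $2$; then $\bar\pi(x)$ and $\bar\pi(y)$ commute and $\bar G$ is abelian, a contradiction.

If $\theta=\pm2\ne0$, the characteristic is odd. Change the signs of the lifts so that $\operatorname{tr}X=\operatorname{tr}Y=2$. The traces of $XY$ and $XY^{-1}$ lie in $\{2,-2\}$ and have sum $4$, which differs from $0$ and $-4$; so $\operatorname{tr}XY=2$. Write $X=I+N_1$, $Y=I+N_2$. Then $N_j^2=0$, $\operatorname{tr}N_j=0$ and $\operatorname{tr}N_1N_2=\operatorname{tr}XY-2=0$. If some $N_j$ is $0$, then $\bar G$ is cyclic. Otherwise $N_j(v)=\xi_j(v)r_j$ with a nonzero vector $r_j$ and a nonzero linear form $\xi_j$ whose kernel is $\langle r_j\rangle$, and $\xi_1(r_2)\xi_2(r_1)=\operatorname{tr}N_1N_2=0$ gives $\langle r_1\rangle=\langle r_2\rangle$.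 In a basis beginning with $r_1$, both $X$ and $Y$ are upper triangular with diagonal entries $1$, so they commute. In both cases $\bar G$ is abelian, a contradiction.
\end{proof}

The theorem excludes $A_5\cong\mathrm{PSL}_2(4)$ and the whole family $\mathrm{PSL}_2(q')$. Its proof uses only the image $\rho(\Gamma)$. This obstruction disappears when $\rho(\Gamma)=\mathrm{SL}_2(\mathbb Z)$, and congruence subgroups with this property come from homomorphisms defined on all of $A$. To construct such homomorphisms we need a presentation of $A$.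

\section{The group $\mathrm{Aut}^+(F_2)$ as a quotient of $B_4$}\label{sec:braid}

The braid groups on three and four strands are
\begin{gather*}
B_3=\langle s_1,s_2\mid s_1s_2s_1=s_2s_1s_2\rangle,\\
B_4=\langle\sigma_1,\sigma_2,\sigma_3\mid \sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2,\ \sigma_2\sigma_3\sigma_2=\sigma_3\sigma_2\sigma_3,\ \sigma_1\sigma_3=\sigma_3\sigma_1\rangle .
\end{gather*}
In $B_4$ put
\[
z=(\sigma_1\sigma_2)^3,\qquad z'=(\sigma_2\sigma_3)^3,\qquad \delta=\sigma_1\sigma_2\sigma_3 .
\]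
The braid relation gives $z=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=(\sigma_1\sigma_2\sigma_1)^2$. It also gives $\sigma_1\sigma_2\sigma_1\cdot\sigma_1=\sigma_2\cdot\sigma_1\sigma_2\sigma_1$ and $\sigma_1\sigma_2\sigma_1\cdot\sigma_2=\sigma_1\cdot\sigma_1\sigma_2\sigma_1$, so conjugation by $\sigma_1\sigma_2\sigma_1$ interchanges $\sigma_1$ and $\sigma_2$. Hence $\sigma_1,\sigma_2$ are conjugate in $\langle\sigma_1,\sigma_2\rangle$, and $z$ is central in this group. The same holds for $\sigma_2,\sigma_3,z'$.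

\begin{lemma}\label{lem:delta}
In $B_4$ we have $\delta^4=\sigma_1^{-2}(z\sigma_3)^2$, and $\delta^4$ is central.
\end{lemma}

\begin{proof}
We compute
\begin{align*}
\delta^2&=\sigma_1\sigma_2\sigma_1\,\sigma_3\sigma_2\sigma_3=\sigma_1\sigma_2\sigma_1\,\sigma_2\sigma_3\sigma_2=(\sigma_1\sigma_2)^2\sigma_3\sigma_2,\\
\delta^3&=(\sigma_1\sigma_2)^2\sigma_3\,\sigma_2\sigma_1\sigma_2\,\sigma_3=(\sigma_1\sigma_2)^2\sigma_1\,\sigma_3\sigma_2\sigma_3\,\sigma_1=(\sigma_1\sigma_2)^2\sigma_1\sigma_2\,\sigma_3\sigma_2\sigma_1=z\,\sigma_3\sigma_2\sigma_1,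
\end{align*}
so $\delta^4=z\,\sigma_3\,(\sigma_2\sigma_1^2\sigma_2)\,\sigma_3$. Since $z=(\sigma_1\sigma_2\sigma_1)^2=\sigma_1(\sigma_2\sigma_1^2\sigma_2)\sigma_1$ commutes with $\sigma_1$, we have $\sigma_2\sigma_1^2\sigma_2=\sigma_1^{-2}z$. As $\sigma_1$ commutes with $z$ and $\sigma_3$, the formula follows, and it shows that $\delta^4$ commutes with $\sigma_1$. Finally $\delta\sigma_1=\sigma_1\sigma_2\sigma_1\sigma_3=\sigma_2\delta$ and $\delta\sigma_2=\sigma_1\sigma_3\sigma_2\sigma_3=\sigma_3\delta$, so $\sigma_1$ and $\delta$ generate $B_4$.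
\end{proof}

The map $\sigma_1,\sigma_3\mapsto s_1$, $\sigma_2\mapsto s_2$ defines an epimorphism $B_4\to B_3$. Its kernel contains
\[
a=\sigma_1\sigma_3^{-1},\qquad b=\sigma_2a\sigma_2^{-1}.
\]

\begin{lemma}\label{lem:free}
The subgroup $F=\langle a,b\rangle$ is free on $a,b$ and is the kernel of $B_4\to B_3$. In $B_4$,
\begin{equation}\label{eq:conj}
\sigma_1a\sigma_1^{-1}=a,\qquad \sigma_2a\sigma_2^{-1}=b,\qquad \sigma_1b\sigma_1^{-1}=ba^{-1},\qquad \sigma_2b\sigma_2^{-1}=ba^{-1}b .
\end{equation}
\end{lemma}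

\begin{proof}
The first two relations hold by definition. The braid relation for $\sigma_2,\sigma_3$ gives $\sigma_2\sigma_3^{-1}\sigma_2^{-1}=\sigma_3^{-1}\sigma_2^{-1}\sigma_3$, so
\[
\sigma_1b\sigma_1^{-1}=\sigma_1\sigma_2\sigma_1\,\sigma_3^{-1}\sigma_2^{-1}\sigma_1^{-1}=\sigma_2\sigma_1\,\sigma_2\sigma_3^{-1}\sigma_2^{-1}\,\sigma_1^{-1}=\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}\cdot\sigma_3\sigma_1^{-1}=ba^{-1}.
\]
Conjugating $a$ by $\sigma_1\sigma_2\sigma_1$ gives $ba^{-1}$, and conjugating it by the same element written as $\sigma_2\sigma_1\sigma_2$ gives $\sigma_2(ba^{-1})\sigma_2^{-1}=\sigma_2b\sigma_2^{-1}\cdot b^{-1}$. This is the fourth relation.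

For the other claims we rebuild $B_4$ from \eqref{eq:conj}. On the free group $\tilde F$ on letters $a,b$ define $\eta_1:a\mapsto a,\ b\mapsto ba^{-1}$ and $\eta_2:a\mapsto b,\ b\mapsto ba^{-1}b$. These are automorphisms, with inverses $a\mapsto a,\ b\mapsto ba$ and $a\mapsto ab^{-1}a,\ b\mapsto a$. Both $\eta_1\eta_2\eta_1$ and $\eta_2\eta_1\eta_2$ send $a$ to $ba^{-1}$, and
\[
\eta_1\eta_2\eta_1(b)=\eta_1(ba^{-1})=ba^{-2},\qquad \eta_2\eta_1\eta_2(b)=\eta_2(ba^{-2}ba^{-1})=ba^{-1}b\cdot b^{-2}\cdot ba^{-1}b\cdot b^{-1}=ba^{-2}.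
\]
So $s_j\mapsto\eta_j$ is an action of $B_3$, and we form $\tilde F\rtimes B_3$ with $s_jws_j^{-1}=\eta_j(w)$. There $s_1$ commutes with $a^{-1}s_1$, and
\[
(a^{-1}s_1)s_2(a^{-1}s_1)=a^{-1}(ba^{-1})^{-1}s_1s_2s_1=b^{-1}s_2s_1s_2=s_2(a^{-1}s_1)s_2 .
\]
Hence $\sigma_1\mapsto s_1$, $\sigma_2\mapsto s_2$, $\sigma_3\mapsto a^{-1}s_1$ defines a homomorphism $B_4\to\tilde F\rtimes B_3$. By \eqref{eq:conj}, $s_j\mapsto\sigma_j$, $a\mapsto\sigma_1\sigma_3^{-1}$, $b\mapsto\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}$ defines a homomorphism in the other direction. The two are mutually inverse on generators: $\sigma_3\mapsto a^{-1}s_1\mapsto\sigma_3$, $a\mapsto\sigma_1\sigma_3^{-1}\mapsto a$, and $b\mapsto s_2as_2^{-1}=b$. Under this isomorphism $\tilde F$ corresponds to $F$ and the projection onto $B_3$ is the given map.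
\end{proof}

We use the standard presentation of $\mathrm{SL}_2(\mathbb Z)$: the map $s_1\mapsto\left(\begin{smallmatrix}1&-1\\0&1\end{smallmatrix}\right)$, $s_2\mapsto\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$ is an epimorphism $B_3\to\mathrm{SL}_2(\mathbb Z)$ whose kernel is generated by $(s_1s_2s_1)^4$.

\begin{proposition}[Dyer--Formanek--Grossman]\label{prop:DFG}
Conjugation on $F$ induces an isomorphism $B_4/\langle\delta^4\rangle\cong\mathrm{Aut}^+(F)$, which maps $F$ onto $\mathrm{Inn}(F)$.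
\end{proposition}

\begin{proof}
Let $c:B_4\to\mathrm{Aut}(F)$ be the conjugation action. Since $F$ acts trivially on $F/F'$, the map $\rho c$ factors through $B_3$. In the basis $u=[a]$, $v=[b]-[a]$ of $F/F'$, the relations \eqref{eq:conj} say that $\sigma_1$ sends $u\mapsto u$, $v\mapsto v-u$, and $\sigma_2$ sends $u\mapsto u+v$, $v\mapsto v$. So $\rho c$ induces the epimorphism $B_3\to\mathrm{SL}_2(\mathbb Z)$ above, and $c(B_4)\le\mathrm{Aut}^+(F)$.

Given $\varphi\in\mathrm{Aut}^+(F)$, choose $\beta$ with $\rho c(\beta)=\rho(\varphi)$; by Nielsen's theorem $\varphi c(\beta)^{-1}\in\mathrm{Inn}(F)=c(F)$. So $c$ maps onto $\mathrm{Aut}^+(F)$. The central element $\delta^4$ lies in $\ker c$ and maps to $(s_1s_2s_1)^4$ in $B_3$. If $c(\beta)=1$, the image of $\beta$ in $B_3$ is $(s_1s_2s_1)^{4k}$ for some $k$, so $\beta\delta^{-4k}$ lies in $F\cap\ker c$, the center of $F$, which is trivial.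
\end{proof}

From now on $F_2=F$ and $A=B_4/\langle\delta^4\rangle$; we identify $F\le A$ with $\mathrm{Inn}(F)$ and keep the names $\sigma_j,z,z'$ for the images in $A$. The exponent sum identifies $B_4^{\mathrm{ab}}$ with $\mathbb Z$ and sends $\delta^4$ to $12$, so $A^{\mathrm{ab}}\cong\mathbb Z/12$. By Lemma~\ref{lem:delta},
\begin{equation}\label{eq:rel}
(z\sigma_3)^2=\sigma_1^2\qquad\text{in }A .
\end{equation}

\begin{lemma}\label{lem:kernel}
Let $\Phi:A\to G$ be a homomorphism to a finite group with trivial center such that $\Phi(F)=G$, and put $\pi=\Phi|_F$. Then $\Gamma^+(G,\pi)=\ker\Phi$, and this group maps onto $A/F=\mathrm{SL}_2(\mathbb Z)$.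
\end{lemma}

\begin{proof}
An element $\beta\in A$ acts on $F$ by $\varphi(w)=\beta w\beta^{-1}$, so $\pi\varphi(w)=\Phi(\beta)\pi(w)\Phi(\beta)^{-1}$. Thus $\pi\varphi=\pi$ if and only if $\Phi(\beta)$ centralizes $\pi(F)=G$, that is, $\Phi(\beta)=1$. For $\beta\in A$ choose $w\in F$ with $\Phi(w)=\Phi(\beta)$; then $\beta w^{-1}\in\ker\Phi$ has the same image in $A/F$ as $\beta$.
\end{proof}

The abelianization of a kernel can be computed on $A$ itself. Let $V$ be a complex representation of a group $K$. A \emph{cocycle} is a map $f:K\to V$ with $f(kl)=f(k)+kf(l)$, a \emph{coboundary} is a cocycle of the form $f(k)=x-kx$, and $H^1(K;V)$ is the space of cocycles modulo coboundaries. For the trivial representation, $H^1(K;\mathbb C)=\mathrm{Hom}(K,\mathbb C)$. Shapiro's lemma says that $H^1(\Gamma;\mathbb C)\cong H^1(K;\mathbb C[K/\Gamma])$ for a subgroup $\Gamma$ of finite index, where $\mathbb C[K/\Gamma]$ is the permutation representation.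

\begin{lemma}\label{lem:shapiro}
Let $\Phi:A\to G$ be an epimorphism onto a finite group. Then $\ker\Phi$ has finite abelianization if and only if $H^1(A;V)=0$ for every nontrivial irreducible complex representation $V$ of $G$, viewed as a representation of $A$ through $\Phi$.
\end{lemma}

\begin{proof}
The group $\Gamma=\ker\Phi$ is finitely generated, so $\Gamma^{\mathrm{ab}}$ is finite if and only if $\mathrm{Hom}(\Gamma,\mathbb C)=0$. Since $\mathbb C[A/\Gamma]=\mathbb C[G]\cong\bigoplus_VV^{\dim V}$, with $V$ running over all irreducible representations of $G$,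
\[
\mathrm{Hom}(\Gamma,\mathbb C)\cong H^1(A;\mathbb C[G])\cong\bigoplus_VH^1(A;V)^{\dim V},
\]
and the trivial representation contributes $\mathrm{Hom}(\mathbb Z/12,\mathbb C)=0$.
\end{proof}

\section{Affine actions and the pentagon}\label{sec:pentagon}

Let $V$ be a finite-dimensional unitary representation of $A$ and $f:A\to V$ a cocycle. The cocycle identity says that $k*x=kx+f(k)$ is an action of $A$ on $V$ by affine isometries, and $f(k)=x-kx$ means $k*x=x$. So $H^1(A;V)=0$ if and only if every such action has a fixed point.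

The first difficulty is that a single element $k$ need not have a fixed point: it may translate along the subspace $V^k$ of vectors fixed by its linear part, like a screw motion along its axis. We therefore work in two steps. First we replace the fixed-point set of $k$ by its axis and look for a point common to the axes of a generating set. Then we show that the translations along these axes vanish.

\subsection*{Axes}

Let $P_k$ be the orthogonal projection onto $V^k$. As $k$ is unitary, $V=V^k\oplus(k-1)V$ is an orthogonal decomposition. Put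
\[
\tau(k)=P_kf(k),\qquad\mathcal M(k)=\{x\in V: k*x-x=\tau(k)\}.
\]
Since $k*x-x=(k-1)x+f(k)$, we have
\begin{equation}\label{eq:tau}
P_k(k*x-x)=\tau(k)\qquad\text{for every }x\in V .
\end{equation}
So $x\in\mathcal M(k)$ if and only if $k*x-x\in V^k$: the axis $\mathcal M(k)$ is the set of points that $k$ moves least, and $k$ acts on it as translation by $\tau(k)$.

\begin{lemma}\label{lem:axes}
Let $k,l\in A$.
\begin{enumerate}
\item[(i)] $\mathcal M(k)$ is a nonempty affine subspace with direction $V^k$.
\item[(ii)] $\tau(lkl^{-1})=l\tau(k)$ and $\mathcal M(lkl^{-1})=l*\mathcal M(k)$.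
\item[(iii)] If $k$ and $l$ commute, then $\mathcal M(k)\cap\mathcal M(l)\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\mathcal M(k)$ is the solution set of $(k-1)x=\tau(k)-f(k)$, and the right side lies in $(V^k)^\perp=(k-1)V$.

(ii) We have $lkl^{-1}*(l*y)-l*y=l*(k*y)-l*y=l(k*y-y)$ and $P_{lkl^{-1}}l=lP_k$. Now \eqref{eq:tau} gives the first formula, and the second follows from it.

(iii) By (ii), $l*$ preserves $\mathcal M(k)$. Fix $x_0\in\mathcal M(k)$; then $l*x_0-x_0\in V^k$. For $x=x_0+v$ with $v\in V^k$ we have $l*x-x=(l*x_0-x_0)+(l-1)v$. The unitary operator $l$ preserves $V^k$, so $V^k=(V^k\cap V^l)\oplus(l-1)V^k$, and we can choose $v$ with $l*x-x\in V^l$. Then $x\in\mathcal M(k)\cap\mathcal M(l)$.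
\end{proof}

Among the generators $\sigma_1,\sigma_2,\sigma_3$ only $\sigma_1$ and $\sigma_3$ commute. The elements $z$ and $z'$ connect them to $\sigma_2$. With indices modulo $5$, put
\begin{equation}\label{eq:pentagon}
h_1=\sigma_1,\qquad h_2=\sigma_3,\qquad h_3=z',\qquad h_4=\sigma_2,\qquad h_5=z .
\end{equation}
Then $h_i$ commutes with $h_{i+1}$ for every $i$, and the $h_i$ generate $A$. Consecutive axes meet. Along an open chain this would say little: two distinct points and the line through them are three affine subspaces of which consecutive ones meet, without a common point. The gain comes from the fact that the chain closes up.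

\subsection*{Right-angled pentagons}

The smallest case in which this is visible is that of five affine lines $\mathcal M_i$ with pairwise distinct directions $V_i$. Suppose, as is automatic for the fixed spaces of commuting unitary operators, that the projections onto $V_i$ and $V_{i+1}$ commute; for distinct lines this means $V_i\perp V_{i+1}$. Let $x_i$ be the point where $\mathcal M_i$ meets $\mathcal M_{i+1}$. The $x_i$ are the vertices of a closed pentagon with right angles, whose sides $d_i=x_i-x_{i-1}\in V_i$ have sum $0$. Let $\varepsilon$ bound the absolute value of the cosine of the angle between $V_i$ and $V_{i+2}$. Then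
\begin{equation}\label{eq:angles}
\operatorname{Re}\langle d_i,d_{i+1}\rangle\ge0,\qquad\operatorname{Re}\langle d_i,d_{i+2}\rangle\ge-\varepsilon|d_i||d_{i+2}|\qquad\text{for all }i .
\end{equation}
Each of the ten pairs of indices modulo $5$ has the form $\{i,i+1\}$ or $\{i,i+2\}$. So \eqref{eq:angles} and $2|d_i||d_{i+2}|\le|d_i|^2+|d_{i+2}|^2$ give
\begin{equation}\label{eq:sum}
0=\Big|\sum_id_i\Big|^2\ge\sum_i|d_i|^2-2\varepsilon\sum_i|d_i||d_{i+2}|\ge(1-2\varepsilon)\sum_i|d_i|^2 .
\end{equation}
If $\varepsilon<\frac12$, the pentagon collapses to a point, which lies on all five lines.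

In general the intersections $\mathcal M_i\cap\mathcal M_{i+1}$ are not points, and we choose the vertices to make the pentagon as small as possible. Also $V_i$ and $V_{i+2}$ may intersect, so the angle must be measured off their intersection.

\begin{lemma}[Pentagon lemma]\label{lem:pentagon}
Let $V$ be a finite-dimensional Hilbert space with subspaces $V_i$, $i\in\mathbb Z/5$. Put $W_i=V_{i-1}\cap V_{i+1}$, and let $P_i,Q_i$ be the orthogonal projections onto $V_i,W_i$. Assume that $P_iP_{i+1}=P_{i+1}P_i$ and that, for some $\varepsilon<\frac12$ and all $i$,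
\begin{enumerate}
\item[(P1)] $W_i\subset V_i$,
\item[(P2)] $\|P_{i+1}P_{i-1}-Q_i\|\le\varepsilon$.
\end{enumerate}
If $\mathcal M_i$ are affine subspaces with direction $V_i$ and $\mathcal M_i\cap\mathcal M_{i+1}\ne\emptyset$ for all $i$, then $\bigcap_i\mathcal M_i\ne\emptyset$.
\end{lemma}

\begin{proof}
The image of $\prod_i(\mathcal M_i\cap\mathcal M_{i+1})$ under the affine map $(x_i)\mapsto(x_i-x_{i-1})$ is an affine subspace of $V^5$, so it contains a vector of least norm. Choose $x_i\in\mathcal M_i\cap\mathcal M_{i+1}$ minimizing $\sum|x_i-x_{i-1}|^2$ and put $d_i=x_i-x_{i-1}$. Both $x_{i-1}$ and $x_i$ lie in $\mathcal M_i$, so $d_i\in V_i$, and $\sum d_i=0$. It suffices to prove \eqref{eq:angles}: then \eqref{eq:sum} shows that all $x_i$ coincide.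

Replacing $x_i$ by $x_i+v$ with $v\in V_i\cap V_{i+1}$ changes the sum of squares by $2\operatorname{Re}\langle d_i-d_{i+1},v\rangle+2|v|^2$. By minimality $d_i-d_{i+1}\perp V_i\cap V_{i+1}$. Since $P_i$ and $P_{i+1}$ commute, $R_i=P_iP_{i+1}$ is the orthogonal projection onto $V_i\cap V_{i+1}$, so $R_id_i=R_id_{i+1}$ and
\[
\langle d_i,d_{i+1}\rangle=\langle P_id_i,P_{i+1}d_{i+1}\rangle=\langle R_id_i,d_{i+1}\rangle=\langle R_id_i,R_id_{i+1}\rangle=|R_id_i|^2\ge0 .
\]
By (P1), $W_{i+1}=V_i\cap V_{i+2}$ lies in $V_i\cap V_{i+1}$ and in $V_{i+1}\cap V_{i+2}$. So $d_i-d_{i+1}$ and $d_{i+1}-d_{i+2}$ are both orthogonal to $W_{i+1}$, which gives $Q_{i+1}d_i=Q_{i+1}d_{i+2}$ and $\langle Q_{i+1}d_i,d_{i+2}\rangle=|Q_{i+1}d_i|^2$. By (P2),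
\[
\operatorname{Re}\langle d_i,d_{i+2}\rangle=\operatorname{Re}\langle P_{i+2}P_id_i,d_{i+2}\rangle\ge|Q_{i+1}d_i|^2-\varepsilon|d_i||d_{i+2}|\ge-\varepsilon|d_i||d_{i+2}| .\qedhere
\]
\end{proof}

\begin{example}\label{ex:sharp}
Both hypotheses are needed. In $V=\mathbb C$ take $\mathcal M_1=\{0\}$, $\mathcal M_3=\{1\}$ and $\mathcal M_2=\mathcal M_4=\mathcal M_5=V$: then (P2) holds with $\varepsilon=0$, but $W_3=V\not\subset V_3=0$, and there is no common point. The constant $\frac12$ cannot be improved. Let $u_j$, $j\in\mathbb Z/5$, be an orthonormal basis of $\mathbb C^5$ and $d_i=u_{3i}-u_{3i+1}$. Then $\sum d_i=0$, $|d_i|^2=2$, $\langle d_i,d_{i+1}\rangle=0$ and $\langle d_i,d_{i+2}\rangle=-1$. The lines through the sides of the closed pentagon with sides $d_i$ satisfy (P1), and (P2) with $\varepsilon=\frac12$, but have no common point.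
\end{example}

\subsection*{Killing the translations}

The model for the second step is the trivial representation. There $f$ is a homomorphism, the conjugate elements $\sigma_j$ have a common value $y$, and $f(z)=6y$. Relation \eqref{eq:rel} gives $2(6y+y)=2y$, so $12y=0$ and $f=0$. For nontrivial $V$ the cocycle $f$ is no homomorphism, but it becomes one on $\langle\sigma_1,\sigma_2\rangle$ and on $\langle\sigma_1,\sigma_3,z\rangle$ after projection to vectors fixed by these subgroups. The same two computations then express $\tau(\sigma_1)$ through products of projections onto different subspaces, and these products are small when the subspaces are almost orthogonal.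

\begin{proposition}\label{prop:criterion}
Let $V$ be a finite-dimensional unitary representation of $A$, let $V_i=V^{h_i}$, and define $W_i,P_i,Q_i$ as in Lemma~\ref{lem:pentagon}. Assume \emph{(P1)}, \emph{(P2)} with $\varepsilon<\frac12$, and
\begin{enumerate}
\item[(P3)] $\|Q_1Q_2\|<\frac13$ and $\|Q_1Q_5\|<\frac13$.
\end{enumerate}
Then $H^1(A;V)=0$.
\end{proposition}

\begin{proof}
Let $f$ be a cocycle. As $h_{i+1}$ commutes with $h_i$, it preserves $V_i$ and $V_i^\perp$ and commutes with $P_i$. Then $P_i$ preserves $V_{i+1}$ and $V_{i+1}^\perp=(h_{i+1}-1)V$, so $P_i$ and $P_{i+1}$ commute. By Lemmas \ref{lem:axes} and \ref{lem:pentagon} there is a point $x\in\bigcap_i\mathcal M(h_i)$. Replace $f$ by the cocycle $k\mapsto k*x-x$. It differs from $f$ by a coboundary and has the same $\tau$, by \eqref{eq:tau}. Now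
\[
f(h_i)=\tau(h_i)=:y_i\qquad\text{for all }i .
\]
By Lemma~\ref{lem:axes}(ii), $h_{i\pm1}y_i=\tau(h_{i\pm1}h_ih_{i\pm1}^{-1})=y_i$, so $y_i\in W_i$ and $Q_iy_i=y_i$.

Suppose that a subgroup $H\le A$ fixes $W_i$ pointwise. Then $k^{-1}Q_i=Q_i$ for $k\in H$, and taking adjoints gives $Q_ik=Q_i$. Hence $Q_if(kl)=Q_if(k)+Q_if(l)$ for $k,l\in H$: the map $Q_if|_H$ is a homomorphism to the additive group $W_i$. We use this twice.

The group $\langle\sigma_1,\sigma_2\rangle$ fixes $W_5=V^{\sigma_2}\cap V^{\sigma_1}$. The homomorphism $Q_5f$ takes the same value $Q_5y_1$ on $\sigma_1$ and $\sigma_2$, which are conjugate in this group. Since $z=(\sigma_1\sigma_2)^3$, we get $y_5=Q_5f(z)=6Q_5y_1$.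

The group $\langle\sigma_1,\sigma_3,z\rangle$ fixes $W_1=V^{z}\cap V^{\sigma_3}$, because $W_1\subset V^{\sigma_1}$ by (P1). Applying the homomorphism $Q_1f$ to \eqref{eq:rel} gives $2Q_1y_5+2Q_1y_2=2y_1$.

Together,
\[
y_1=Q_1Q_2\,y_2+6\,Q_1Q_5Q_1\,y_1 .
\]
The $\sigma_j$ are conjugate in $A$, so $|y_1|=|y_2|=|y_4|$ by Lemma~\ref{lem:axes}(ii). Let $\varepsilon'<\frac13$ be the larger of the two norms in (P3); also $\|Q_5Q_1\|=\|(Q_1Q_5)^*\|\le\varepsilon'$. Writing $Q_1Q_5Q_1=(Q_1Q_5)(Q_5Q_1)$ we obtain $|y_1|\le(\varepsilon'+6\varepsilon'^2)|y_1|$ with $\varepsilon'+6\varepsilon'^2<\frac13+\frac69=1$. So $y_1=y_2=y_4=0$. Thus $f$ vanishes on $\sigma_1,\sigma_3,\sigma_2$, hence on $A$, and the original cocycle was a coboundary.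
\end{proof}

\begin{remark}\label{rem:sl2}
The criterion must fail for some representation of the quotient $\mathrm{SL}_2(\mathbb Z/2)$ of $A$: the kernel of $A\to\mathrm{SL}_2(\mathbb Z/2)$ is $\Gamma^+((\mathbb Z/2)^2,\pi)$, which has infinite abelianization by Theorem~\ref{thm:nec}, and Lemma~\ref{lem:shapiro} applies. Indeed $z$ and $z'$ map to $-I\in\mathrm{SL}_2(\mathbb Z)$, which is trivial modulo $2$, so $W_4=V$, and (P1) fails unless $\sigma_2$, and with it $A$, acts trivially.
\end{remark}

\section{A pentagon of homologies in $\mathrm{PGL}_3(q)$}\label{sec:Phi}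

We need a finite quotient $G$ of $A$ in which the five elements \eqref{eq:pentagon} are in general position. In $\mathrm{PGL}_3(q)$ they can be mapped to elements with a simple geometric description, and each consecutive triple lands in a subgroup $\mathrm{GL}_2(q)$, where angles can be estimated by counting.

Let $q$ be as in Theorem~\ref{thm:main}, $m=q-1$ and $G=\mathrm{PGL}_3(q)$. Since $3\nmid m$, cubing is a bijection of $\mathbb F_q^*$. So the map $\mathrm{SL}_3(q)\to G$ is injective (a scalar of determinant $1$ is $1$) and surjective (every determinant is a cube), and $G\cong\mathrm{SL}_3(q)=\mathrm{PSL}_3(q)$ is simple.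

\subsection*{The parameter}

The elements $-t$ and $t^{-3}$, for a parameter $t\in\mathbb F_q^*$, will generate the images of the cyclic groups $\langle h_i\rangle$, and the estimates need these images to be large. Let $\omega$ generate $\mathbb F_q^*$. As $3\nmid m$, the orders of $t$ and $t^3$ agree.
\begin{itemize}
\item If $q$ is even or $q\equiv1\bmod4$, put $t=\omega$. Then $t,-t,t^3$ all have order $m$. For $q$ even, $-t=t$. Otherwise $m=2s$ with $s$ even, $-t=\omega^{1+s}$, and $1+s$ is odd and prime to $s$.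
\item If $q\equiv3\bmod4$, then $-1$ is not a square, so one of $t,-t$ is a square and the two cannot both be generators. Put $t=-\omega$. Then $-t$ has order $m$, and $t,t^3$ have order $m/2$, because $m=2s$ with $s$ odd, $t=\omega^{1+s}$ and $\gcd(1+s,2s)=2$.
\end{itemize}
The order of $t$ exceeds $4$, so $t$, $1+t$, $1+t^2$ and $D:=1+t+t^2$ are nonzero.

\subsection*{The homomorphism}

Let $e_1,e_2,e_3$ be the standard basis of $\mathbb F_q^3$. Define linear forms by their rows of values on the basis,
\[
\ell_1=(-(1+t),\,t,\,0),\qquad\ell_2=(1,\,-(1+t),\,t),\qquad\ell_3=(0,\,1,\,-(1+t)),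
\]
and let $\sigma_j$ act by $v\mapsto v+\ell_j(v)e_j$:
\[
\sigma_1=\begin{pmatrix}-t&t&0\\0&1&0\\0&0&1\end{pmatrix},\qquad
\sigma_2=\begin{pmatrix}1&0&0\\1&-t&t\\0&0&1\end{pmatrix},\qquad
\sigma_3=\begin{pmatrix}1&0&0\\0&1&0\\0&1&-t\end{pmatrix}.
\]

\begin{lemma}\label{lem:Phi}
These matrices define a representation of $B_4$ in which $\delta^4$ is a scalar, hence a homomorphism $\Phi:A\to G$. The element $z$ acts as $t^3$ on $\langle e_1,e_2\rangle$ and as $1$ on the complementary line $\ker\ell_1\cap\ker\ell_2$; the element $z'$ acts as $t^3$ on $\langle e_2,e_3\rangle$ and as $1$ on the complementary line $\ker\ell_2\cap\ker\ell_3$.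
\end{lemma}

\begin{proof}
The matrices $\sigma_1,\sigma_3$ commute because $\ell_1(e_3)=\ell_3(e_1)=0$. The determinant of $(\ell_i(e_j))_{i,j\le2}$ is $(1+t)^2-t=D\ne0$, so $\mathbb F_q^3=\langle e_1,e_2\rangle\oplus(\ker\ell_1\cap\ker\ell_2)$. Both $\sigma_1,\sigma_2$ act trivially on the second summand. On the first,
\[
\sigma_1=\begin{pmatrix}-t&t\\0&1\end{pmatrix},\quad\sigma_2=\begin{pmatrix}1&0\\1&-t\end{pmatrix},\quad\sigma_1\sigma_2=\begin{pmatrix}0&-t^2\\1&-t\end{pmatrix},\quad(\sigma_1\sigma_2)\sigma_1=\sigma_2(\sigma_1\sigma_2)=\begin{pmatrix}0&-t^2\\-t&0\end{pmatrix},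
\]
and the square of the last matrix is $t^3I$. This gives the braid relation and the action of $z=(\sigma_1\sigma_2\sigma_1)^2$. On $\langle e_2,e_3\rangle$ the pair $\sigma_2,\sigma_3$ has the same matrices, so the same argument applies to it. The central element $\delta^4$ preserves $\mathrm{im}(\sigma_j-1)=\langle e_j\rangle$, so $\delta^4e_j=c_je_j$. Comparing $\delta^4\sigma_je_{j+1}=c_{j+1}e_{j+1}+tc_je_j$ with $\sigma_j\delta^4e_{j+1}=c_{j+1}e_{j+1}+tc_{j+1}e_j$ gives $c_j=c_{j+1}$.
\end{proof}

\subsection*{Antiflags and homologies}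

Points and lines of the projective plane are the $1$- and $2$-dimensional subspaces of $\mathbb F_q^3$. An \emph{antiflag} is a pair $(p,L)$ of a point and a line with $p\notin L$, that is, a decomposition $\mathbb F_q^3=p\oplus L$. If $\hat E$ is the projection onto $p$ along $L$, the class of $1+(\lambda-1)\hat E$ in $G$ is the \emph{homology} with center $p$, axis $L$ and \emph{multiplier} $\lambda\in\mathbb F_q^*$: it is the identity on $L$ and multiplication by $\lambda$ on $p$. Call two antiflags $(p,L)$, $(p',L')$ \emph{adjacent} if $p\in L'$ and $p'\in L$.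

Each $\Phi(h_i)$ is a homology. Write its projection as $\hat E_i(v)=\xi_i(v)r_i$, where $r_i$ spans the center $p_i$, the kernel of $\xi_i$ is the axis $L_i$, and $\xi_i(r_i)=1$. With $e_1^*,e_3^*$ the coordinate forms, the data are
\[
\begin{array}{c|ccccc}
i&1&2&3&4&5\\\hline
h_i&\sigma_1&\sigma_3&z'&\sigma_2&z\\
r_i&e_1&e_3&r_3&e_2&r_5\\
\xi_i&-\ell_1/(1+t)&-\ell_3/(1+t)&e_1^*&-\ell_2/(1+t)&e_3^*\\
\text{multiplier}&-t&-t&t^{-3}&-t&t^{-3}
\end{array}
\]
where
\[
r_3=e_1+\tfrac1D\big((1+t)e_2+e_3\big),\qquad r_5=\tfrac1D\big(t^2e_1+t(1+t)e_2\big)+e_3 .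
\]
For $z$ and $z'$ this follows from Lemma~\ref{lem:Phi}, after division by $t^3$, and from
\begin{align*}
\ell_2(r_3)&=1+\tfrac1D\big(t-(1+t)^2\big)=0,&\ell_3(r_3)&=\tfrac1D\big((1+t)-(1+t)\big)=0,\\
\ell_1(r_5)&=\tfrac1D\big(-(1+t)t^2+t^2(1+t)\big)=0,&\ell_2(r_5)&=\tfrac tD\big(t-(1+t)^2\big)+t=0 .
\end{align*}
Also $\ell_1(r_3)=\ell_3(r_5)=-(1+t)+t(1+t)/D$. All incidences are now recorded in one matrix:
\begin{equation}\label{eq:matrix}
\big(\xi_i(r_j)\big)_{i,j}=\begin{pmatrix}
1&0&1-\frac tD&-\frac t{1+t}&0\\[2pt]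
0&1&0&-\frac1{1+t}&1-\frac tD\\[2pt]
1&0&1&0&\frac{t^2}D\\[2pt]
-\frac1{1+t}&-\frac t{1+t}&0&1&0\\[2pt]
0&1&\frac1D&0&1
\end{pmatrix}.
\end{equation}
The zeros say that $p_{i\pm1}\in L_i$: consecutive antiflags are adjacent (Figure~\ref{fig:pentagon}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\coordinate (p1) at (90:1);
\coordinate (p2) at (18:1);
\coordinate (p3) at (-54:1);
\coordinate (p4) at (-126:1);
\coordinate (p5) at (162:1);
\draw[dashed] (p1)--(p2)--(p3)--(p4)--(p5)--cycle;
\draw (p5)--node[fill=white,inner sep=1pt]{\small$L_1$}(p2);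
\draw (p1)--node[fill=white,inner sep=1pt]{\small$L_2$}(p3);
\draw (p2)--node[fill=white,inner sep=1pt]{\small$L_3$}(p4);
\draw (p3)--node[fill=white,inner sep=1pt]{\small$L_4$}(p5);
\draw (p4)--node[fill=white,inner sep=1pt]{\small$L_5$}(p1);
\fill (p1) circle (0.025) node[above]{$p_1\ (\sigma_1)$};
\fill (p2) circle (0.025) node[right]{$p_2\ (\sigma_3)$};
\fill (p3) circle (0.025) node[below right]{$p_3\ (z')$};
\fill (p4) circle (0.025) node[below left]{$p_4\ (\sigma_2)$};
\fill (p5) circle (0.025) node[left]{$p_5\ (z)$};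
\end{tikzpicture}
\caption{Schematic picture in the projective plane over $\mathbb F_q$. The five elements $\sigma_1,\sigma_3,z',\sigma_2,z$ of $\mathrm{Aut}^+(F_2)$ act as homologies with centers $p_1,\dots,p_5$; dashed sides join commuting elements. The axis $L_i$ of the $i$-th homology is the diagonal through $p_{i-1}$ and $p_{i+1}$.}
\label{fig:pentagon}
\end{figure}

Let $T_i=\langle\Phi(h_i)\rangle=\{1+(\lambda-1)\hat E_i:\lambda\in\Lambda_i\}$, where $\Lambda_i\le\mathbb F_q^*$ is generated by the multiplier. By the choice of $t$,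
\begin{equation}\label{eq:Lambda}
\Lambda_i=\mathbb F_q^*,\ \text{except that }\Lambda_3=\Lambda_5=(\mathbb F_q^*)^2\text{ has order }m/2\text{ if }q\equiv3\bmod4 .
\end{equation}
Let $M_i$ be the stabilizer of $(p_i,L_i)$ in $G$. Every element of $M_i$ has a unique representative that is $1$ on $p_i$, and restriction to $L_i$ gives $M_i\cong\mathrm{GL}(L_i)\cong\mathrm{GL}_2(q)$.

\begin{lemma}\label{lem:kappa}
The groups $T_{i-1},T_i,T_{i+1}$ lie in $M_i=\mathrm{GL}(L_i)$. There $T_i$ consists of scalars, and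
\[
T_{i-1}=\{1+(\lambda-1)E:\lambda\in\Lambda_{i-1}\},\qquad T_{i+1}=\{1+(\lambda-1)E':\lambda\in\Lambda_{i+1}\}
\]
with idempotents $E,E'$ of rank one such that $\kappa=\operatorname{tr}(EE')\notin\{0,1\}$.
\end{lemma}

\begin{proof}
Dividing $1+(\lambda-1)\hat E_i$ by $\lambda$ gives $1$ on $p_i$ and the scalar $\lambda^{-1}$ on $L_i$. The projections $\hat E_{i\pm1}$ kill $p_i\subset L_{i\pm1}$ and have image $p_{i\pm1}\subset L_i$. So $1+(\lambda-1)\hat E_{i\pm1}$ is $1$ on $p_i$ and preserves $L_i$, the restrictions $E,E'$ of $\hat E_{i-1},\hat E_{i+1}$ to $L_i$ are idempotents of rank one, and $\kappa=\operatorname{tr}(\hat E_{i-1}\hat E_{i+1})=\xi_{i-1}(r_{i+1})\,\xi_{i+1}(r_{i-1})$. From \eqref{eq:matrix}: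
\begin{itemize}
\item For the pairs $\{4,1\}$ and $\{2,4\}$, $\kappa=t/(1+t)^2\ne0$ and $1-\kappa=D/(1+t)^2\ne0$.
\item For $\{1,3\}$ and $\{5,2\}$, $\kappa=1-t/D=(1+t^2)/D\neq0$ and $1-\kappa=t/D\ne0$.
\item For $\{3,5\}$, $\kappa=t^2/D^2\ne0$ and $1-\kappa=(D-t)(D+t)/D^2=(1+t^2)(1+t)^2/D^2\ne0$.\qedhere
\end{itemize}
\end{proof}

\section{Two groups of homologies in $\mathrm{GL}_2(q)$}\label{sec:gl2}

For a finite group $S$ acting unitarily, $P_S=|S|^{-1}\sum_{s\in S}s$ is the orthogonal projection onto the $S$-fixed vectors. Conditions (P1) and (P2) concern only $T_{i-1},T_i,T_{i+1}$, so they are statements about representations of $M_i\cong\mathrm{GL}_2(q)$. We recall that for $q\geq3$ an irreducible complex representation of $\mathrm{GL}_2(q)$ is either of the form $\chi\circ\det$, with $\chi$ a character of $\mathbb F_q^*$, or has dimension $q-1$, $q$ or $q+1$; and $|\mathrm{GL}_2(q)|=m^2(m+1)(m+2)$.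

We must bound $\|P_{S_1}P_{S_2}\|$ in all irreducible representations at once. The method is to take the trace of $(P_{S_1}P_{S_2})^k$ in the regular representation. This trace counts solutions of an equation in the group, and an irreducible $U$ enters it with multiplicity $\dim U\ge m$. The value $k=3$ is the first that helps. For $k=2$ and $|S_1|=|S_2|=m$ there are at least $2m-1$ solutions of $s_1s_1's_2s_2'=1$, namely those with $s_1=s_2=1$ or $s_1'=s_2'=1$, so the trace exceeds $2m$, and division by $m$ leaves nothing below $1$.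

\begin{lemma}\label{lem:gl2}
Let $E,E'\in M_2(\mathbb F_q)$ be idempotents of rank one with $\kappa=\operatorname{tr}(EE')\ne0,1$. Let $\Lambda,\Lambda'\le\mathbb F_q^*$ have orders $m_1,m_2$, and let $S_1=\{1+(\lambda-1)E:\lambda\in\Lambda\}$, $S_2=\{1+(\lambda-1)E':\lambda\in\Lambda'\}$. Assume that $m_1=m_2=m\ge323$, or that $m_1,m_2\in\{m,m/2\}$ and $m\ge6148$. Then there is $\varepsilon_1<\frac12$, depending only on $q$, such that $\|P_{S_1}P_{S_2}\|_U\le\varepsilon_1$ for every irreducible unitary representation $U$ of $\mathrm{GL}_2(q)$ with $\dim U\ge2$.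
\end{lemma}

\begin{proof}
\emph{The count.} Let $N$ be the number of solutions of $s_1s_1's_2s_2's_3s_3'=1$ with $s_j\in S_1$, $s_j'\in S_2$. Moving three factors to the right, $N$ is the number of solutions of
\[
(1+u_1E)(1+vE')(1+u_2E)=(1+v_1E')(1+uE)(1+v_2E')
\]
with $1+u,1+u_1,1+u_2\in\Lambda$ and $1+v,1+v_1,1+v_2\in\Lambda'$. Choose a basis with $E=\mathrm{diag}(1,0)$. As $E'$ has trace $1$ and determinant $0$,
\[
E'=\begin{pmatrix}\kappa&\beta\\\gamma&1-\kappa\end{pmatrix},\quad EE'=\begin{pmatrix}\kappa&\beta\\0&0\end{pmatrix},\quad E'E=\begin{pmatrix}\kappa&0\\\gamma&0\end{pmatrix},\qquad\beta\gamma=\kappa(1-\kappa)\ne0 .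
\]
So $E,E',EE',E'E$ are linearly independent, $EE'E=\kappa E$, and by symmetry $E'EE'=\kappa E'$. Comparing the coefficients of $EE'$, $E'E$, $E$, $E'$ gives
\[
u_1v=uv_2,\qquad u_2v=uv_1,\qquad u=u_1+u_2+u_1u_2+\kappa u_1u_2v,\qquad v=v_1+v_2+v_1v_2+\kappa v_1v_2u .
\]

\emph{Case $u\ne0\neq v$.} Then $v_2=u_1v/u$ and $v_1=u_2v/u$, so a solution is determined by $(u_1,u_2,v)$. The fourth equation, multiplied by $u^2/v$, becomes $u^2=(u_1+u_2)u+u_1u_2v+\kappa u_1u_2uv$. Subtracting $u$ times the third gives $u_1u_2(v-u)=0$.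
\begin{itemize}
\item If $u_1u_2=0$, then $u_1+u_2=u\ne0$, so exactly one of $u_1,u_2$ is nonzero: at most $2(m_1-1)(m_2-1)$ solutions.
\item If $u_1u_2\ne0$, then $u=v$ and the third equation reads $v(1-\kappa u_1u_2)=u_1+u_2+u_1u_2$. If $\kappa u_1u_2\ne1$, then $v$ is determined by $(u_1,u_2)$: at most $(m_1-1)^2$ solutions. If $\kappa u_1u_2=1$, then $u_1+u_2+u_1u_2=0$; multiplying by $\kappa u_1$ gives $\kappa u_1^2+u_1+1=0$. So there are at most two pairs $(u_1,u_2)$ and at most $2(m_2-1)$ solutions.
\end{itemize}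

\emph{Case $u\ne0=v$.} Then $v_1=v_2=0$ and $(1+u_1)(1+u_2)=1+u\ne1$: $m_1(m_1-1)$ solutions.

\emph{Case $u=0\ne v$.} Then $u_1=u_2=0$ and $(1+v_1)(1+v_2)=1+v\ne1$: $m_2(m_2-1)$ solutions.

\emph{Case $u=v=0$.} Then $(1+u_1)(1+u_2)=1=(1+v_1)(1+v_2)$: $m_1m_2$ solutions.

With $\mu=\max(m_1,m_2)$ the total is
\[
N\le3(\mu-1)^2+2(\mu-1)+2\mu(\mu-1)+\mu^2=6\mu^2-6\mu+1 .
\]

\emph{The trace.} Put $B=P_{S_1}P_{S_2}P_{S_1}=(P_{S_1}P_{S_2})(P_{S_1}P_{S_2})^*$, a positive operator with $\|B\|_U=\|P_{S_1}P_{S_2}\|_U^2$. Since $P_{S_1}^2=P_{S_1}$, the operators $B^3$ and $(P_{S_1}P_{S_2})^3$ have the same trace. In the regular representation a group element has trace $|\mathrm{GL}_2(q)|$ if it is $1$ and trace $0$ otherwise. Hence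
\[
\sum_{U'}\dim U'\cdot\operatorname{tr}_{U'}(B^3)=\frac{m^2(m+1)(m+2)N}{(m_1m_2)^3}=:\Theta,
\]
with the sum over all irreducible $U'$. All terms are nonnegative, the trivial representation contributes $1$, and $U$ contributes at least $m\|B\|_U^3$. So $\|P_{S_1}P_{S_2}\|_U^6\le(\Theta-1)/m$, and we need a bound below $2^{-6}=\frac1{64}$.

If $m_1=m_2=m$, then
\[
m^4\Theta\le(m^2+3m+2)(6m^2-6m+1)=6m^4+12m^3-5m^2-9m+2\le6m^4+12m^3,
\]
so $(\Theta-1)/m\le(5+12/m)/m$. This is less than $\frac1{64}$ for $m\ge323$, since then $320+768/m<323$.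

If $m_1,m_2\in\{m,m/2\}$, we use $N<6\mu^2$. The quotient $6\mu^2m^4/(m_1m_2)^3$ equals $96$ if $m_1=m_2=m/2$, it equals $48$ if $\{m_1,m_2\}=\{m,m/2\}$, and $6$ if $m_1=m_2=m$. So $\Theta/m\le96(1+3/m+2/m^2)/m$. This is less than $\frac1{64}$ for $m\ge6148$, since then $6144(1+3/m+2/m^2)<6144+3+1=6148$. In both cases the bound depends only on $q$; let $\varepsilon_1$ be its sixth root.
\end{proof}

\begin{remark}
If $\kappa\in\{0,1\}$, then $\beta\gamma=0$, and $S_1,S_2$ fix a common point of $\mathbb P^1(\mathbb F_q)$. The functions with sum zero on $\mathbb P^1(\mathbb F_q)$ form an irreducible representation of dimension $q$, as the action is doubly transitive, and the indicator function of that point minus its mean is fixed by both groups. So $\|P_{S_1}P_{S_2}\|=1$ there.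
\end{remark}

\begin{corollary}\label{cor:local}
Fix $i$ and let $V$ be a finite-dimensional unitary representation of $M_i$. Let $Q_i$ be the orthogonal projection onto $W_i=V^{T_{i-1}}\cap V^{T_{i+1}}$. Then $W_i\subset V^{T_i}$ and $\|P_{T_{i+1}}P_{T_{i-1}}-Q_i\|\le\varepsilon_1$. If $i\ne4$, then $W_i=V^{M_i}$.
\end{corollary}

\begin{proof}
All spaces and operators in the statement respect an orthogonal decomposition of $V$ into irreducible representations of $M_i$, so let $V$ be irreducible. If $\dim V\ge2$, then Lemma~\ref{lem:gl2} applies by Lemma~\ref{lem:kappa}, \eqref{eq:Lambda} and the assumptions on $q$. It gives $\|P_{T_{i+1}}P_{T_{i-1}}\|\le\varepsilon_1<1$, so $W_i=0=V^{M_i}$ and $Q_i=0$.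

Let $V=\chi\circ\det$. Each projection is $0$ or $1$, so $P_{T_{i+1}}P_{T_{i-1}}=Q_i$. Since $\det(1+(\lambda-1)E)=\lambda$, we have $W_i=V$ if $\chi$ is trivial on $\Lambda_{i-1}\Lambda_{i+1}$ and $W_i=0$ otherwise. By \eqref{eq:Lambda} the group $\Lambda_{i-1}\Lambda_{i+1}$ always contains the squares, and the scalars in $T_i$ have square determinant; so $T_i$ acts trivially on $W_i$. For $i\ne4$ one of $i\pm1$ lies in $\{1,2,4\}$, so $\Lambda_{i-1}\Lambda_{i+1}=\mathbb F_q^*$, and $W_i\neq0$ only for trivial $\chi$.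
\end{proof}

\section{Stabilizers of adjacent antiflags}\label{sec:antiflags}

By Corollary~\ref{cor:local}, the projections $Q_1,Q_2,Q_5$ in (P3) are $P_{M_1},P_{M_2},P_{M_5}$. A vector fixed by the stabilizer of an antiflag gives functions on the set of antiflags, and averaging over the stabilizer of an adjacent antiflag becomes the adjacency operator of a graph. So (P3) is a spectral gap.

\begin{lemma}\label{lem:antiflag}
Let $M,M'\le G=\mathrm{PGL}_3(q)$ be the stabilizers of two adjacent antiflags. Then $\|P_MP_{M'}\|_V\le\sqrt{3/q}$ for every nontrivial irreducible unitary representation $V$ of $G$.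
\end{lemma}

\begin{proof}
\emph{The graph.} Let $\mathcal X$ be the set of antiflags, on which $G$ acts transitively, and let $\mathcal A$ be the adjacency operator on the space of functions $\mathcal X\to\mathbb C$, so that $(\mathcal A\psi)(x)$ is the sum of $\psi$ over the neighbors of $x$. A neighbor $(y,K)$ of $(p,L)$ has $y\in L$, and $K$ is a line through $p$ that misses $y$; it corresponds to the ordered pair $(y,K\cap L)$ of distinct points of $L$. So the degree is $q(q+1)$, and the stabilizer $\mathrm{GL}(L)$, which is doubly transitive on the points of $L$, is transitive on the neighbors.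

The entries of $\mathcal A^2$ count common neighbors of $(p,L)$ and $(p',L')$, that is, pairs $(y,K)$ with $y\in L\cap L'$, $p,p'\in K$ and $y\notin K$. If $p=p'$ and $L\ne L'$, then $y$ is determined and $K$ is one of the $q$ lines through $p$ other than $py$. If $L=L'$ and $p\ne p'$, then $K=pp'$ and $y$ is one of the $q$ points of $L$ off $K$. If $p\ne p'$ and $L\ne L'$, then $y=L\cap L'$ and $K=pp'$, so there is one common neighbor if $L\cap L'\notin pp'$ and none otherwise. Let $\mathcal A_{\mathrm{pt}}$, $\mathcal A_{\mathrm{ln}}$, $\mathcal C$ be the symmetric $0$--$1$ matrices of the relations ``same point, different line'', ``same line, different point'', and ``$p\ne p'$, $L\ne L'$, $L\cap L'\in pp'$'', and let $J$ be the all-ones matrix. Then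
\begin{align*}
\mathcal A^2&=q(q+1)I+q(\mathcal A_{\mathrm{pt}}+\mathcal A_{\mathrm{ln}})+(J-I-\mathcal A_{\mathrm{pt}}-\mathcal A_{\mathrm{ln}}-\mathcal C)\\
&=J+(q^2+q-1)I+(q-1)(\mathcal A_{\mathrm{pt}}+\mathcal A_{\mathrm{ln}})-\mathcal C .
\end{align*}
The norm of a symmetric nonnegative matrix is at most its largest row sum. There are $q^2$ lines missing a point and $q^2$ points off a line, so $\mathcal A_{\mathrm{pt}}$ and $\mathcal A_{\mathrm{ln}}$ have row sums $q^2-1$. The row sums of $\mathcal C$ are $(q+1)(q-1)^2$: choose $y=L\cap L'$ on $L$, then $L'$ through $y$ different from $L$ and $py$, then $p'$ on $py$ different from $p$ and $y$. On functions $\psi$ with sum zero $J$ vanishes, so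
\[
\|\mathcal A\psi\|^2=\langle\mathcal A^2\psi,\psi\rangle\le\big(q^2+q-1+3(q-1)^2(q+1)\big)\|\psi\|^2=(3q^3-2q^2-2q+2)\|\psi\|^2\le3q^3\|\psi\|^2 .
\]

\emph{From vectors to functions.} Let $x,x'$ be the given antiflags, $v\in V^{M'}$ and $0\ne w\in V$. The function $\psi(gx')=\langle gv,w\rangle$ is well defined on $\mathcal X$, and it has sum zero because $\sum_{g\in G}gv\in V^G=0$. The neighbors of $gx$ are the antiflags $gkx'$, $k\in M$, each occurring equally often, so
\[
(\mathcal A\psi)(gx)=\frac{q(q+1)}{|M|}\sum_{k\in M}\langle gkv,w\rangle=q(q+1)\langle gP_Mv,w\rangle .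
\]
Schur orthogonality gives $|G|^{-1}\sum_g|\langle gu,w\rangle|^2=|u|^2|w|^2/\dim V$ for all $u\in V$. Hence $\|\psi\|^2=c|v|^2$ and $\|\mathcal A\psi\|^2=c\,q^2(q+1)^2|P_Mv|^2$ with $c=|\mathcal X||w|^2/\dim V$. Therefore $|P_Mv|^2\le3q(q+1)^{-2}|v|^2\le(3/q)|v|^2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

It remains to see that $\Phi$ is onto. The two estimates give this too.

\begin{lemma}\label{lem:gen}
Let $H$ be a subgroup of a finite group $K$. If $U^H=0$ for every nontrivial irreducible representation $U$ of $K$, then $H=K$.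
\end{lemma}

\begin{proof}
In $\mathbb C[K/H]$ the $H$-invariant functions are then $K$-invariant, hence constant. The indicator function of the coset $H$ is $H$-invariant, so $K/H$ is a single point.
\end{proof}

\begin{lemma}\label{lem:onto}
$\Phi(A)=\Phi(F)=G$.
\end{lemma}

\begin{proof}
For $i=1,2$, Corollary~\ref{cor:local} shows that $\langle T_{i-1},T_{i+1}\rangle$ fixes no nonzero vector in a nontrivial irreducible representation of $M_i$. By Lemma~\ref{lem:gen} it equals $M_i$, so $M_1,M_2\le\Phi(A)$. By Lemma~\ref{lem:antiflag}, $\|P_{M_1}P_{M_2}\|_V<1$ and thus $V^{M_1}\cap V^{M_2}=0$ for every nontrivial irreducible representation $V$ of $G$. By Lemma~\ref{lem:gen}, $\langle M_1,M_2\rangle=G$, so $\Phi(A)=G$. Now $\Phi(F)$ is a normal subgroup of the simple group $G$. It is nontrivial: $a=\sigma_1\sigma_3^{-1}$ multiplies $e_1$ by $-t$ and $e_3$ by $-t^{-1}$, and $t^2\ne1$, so $a$ does not act as a scalar.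
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\pi=\Phi|_F$; explicitly, $\pi$ sends the basis $a,b$ to the classes of the matrices $\sigma_1\sigma_3^{-1}$ and $\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}$ of Section~\ref{sec:Phi}. By Lemma~\ref{lem:onto}, $\pi$ is onto. The simple non-abelian group $G$ has trivial center, so by Lemma~\ref{lem:kernel} the group $\Gamma=\Gamma^+(G,\pi)$ equals $\ker\Phi$. It is normal in $A$ with quotient $G$ and maps onto $\mathrm{SL}_2(\mathbb Z)$.

Let $V$ be a nontrivial irreducible representation of $G$, with an invariant inner product. Then $V^{h_i}=V^{T_i}$, and Corollary~\ref{cor:local} gives (P1), (P2) with $\varepsilon=\varepsilon_1<\frac12$, and $Q_i=P_{M_i}$ for $i=1,2,5$. The first antiflag is adjacent to the second and to the fifth, and $\sqrt{3/q}<\frac13$ since $q>27$, so Lemma~\ref{lem:antiflag} gives (P3). By Proposition~\ref{prop:criterion}, $H^1(A;V)=0$. By Lemma~\ref{lem:shapiro}, $\Gamma^{\mathrm{ab}}$ is finite, and by Lemma~\ref{lem:up} so is the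 abelianization of every group between $\Gamma$ and $A$.
\end{proof}

\begin{remark}
The hypothesis $3\nmid q-1$ was used for the order of $t^3$ and for the simplicity of $G$. If $3\mid q-1$, the determinant modulo cubes maps $\mathrm{PGL}_3(q)$ onto $\mathbb Z/3$, so this group is not perfect and Theorem~\ref{thm:nec} excludes it. The lower bounds $324$ and $6149$ come from Lemma~\ref{lem:gl2} alone, where the constant $\frac12$ of the pentagon lemma enters to the sixth power. The larger bound for $q\equiv3\bmod4$ is the price of the pair $T_3,T_5$ of groups of order $m/2$, which raises the leading constant of the trace from $6$ to $96$.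
\end{remark}

\begin{thebibliography}{1}

\bibitem{Appel}
Daniel Appel, \emph{On the Abelianization of Congruence Subgroups of $\mathrm{Aut}(F_2)$}, arXiv:0910.0090 (2009).

\end{thebibliography}
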